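# The optimal constant in Toeplitz matrix completion

## A square wave with three Fourier coefficients equal to one

Let $d$ be the real solution of $\cos d=d$. There is exactly one: any solution lies in $[-1,1]$, the function $\cos x-x$ has derivative $-\sin x-1<0$ there, and it is positive at $0$ and negative at $1$. Numerically $d=0.739085\ldots$, and in particular $0<d<1<\frac\pi2$. Put
$$C=\frac{\pi}{2d}=2.12532\ldots$$
and let $u$ be the $2\pi$-periodic function
$$u(s)=C\ \text{ for } |s|<\tfrac\pi2+d,\qquad u(s)=-C\ \text{ for } \tfrac\pi2+d<|s|\le\pi .$$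
Everything in this lecture is organized around this square wave.

Throughout, $dm=dt/2\pi$ on $[-\pi,\pi)$, $\hat f(k)=\int f e^{-ikt}\,dm$, and $\mathcal T_n$ is the space of complex trigonometric polynomials of degree at most $n$. Since $u$ is even, its coefficients are cosine integrals. Using $\int_{|s|<A}\cos s\,ds=2\sin A$ and $\int_{A<|s|<\pi}\cos s\,ds=-2\sin A$ with $A=\frac\pi2+d$, we find
$$\hat u(0)=\frac C\pi\Big[\big(\tfrac\pi2+d\big)-\big(\tfrac\pi2-d\big)\Big]=\frac{2dC}{\pi}=1,\qquad \hat u(\pm1)=\frac{C}{2\pi}\,4\sin\big(\tfrac\pi2+d\big)=\frac{2C\cos d}{\pi}=\frac{2Cd}{\pi}=1 .$$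
So $u$ has three coefficients equal to $1$: $\hat u(0)=\hat u(1)=\hat u(-1)=1$, and its sup norm is $C$. The equation $\cos d=d$ is exactly what makes the two computations agree.

A more obvious function with the same three coefficients is $1+2\cos s$. Its sup norm is $3$. The square wave does better, and nothing does better still. To see this, put $c=1/\sin d>1$. Since $\cos(\frac\pi2+d)=-\sin d=-1/c$, we have $1+c\cos s>0$ exactly when $|s|<\frac\pi2+d$ (for $|s|\le\pi$), that is, $u(s)=C\operatorname{sgn}(1+c\cos s)$ almost everywhere. Hence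
$$m(c):=\int|1+c\cos s|\,dm=\frac1C\int(1+c\cos s)\,u\,dm=\frac{1+c}{C}.\tag{1}$$
Now if $w$ is any bounded function with $\hat w(0)=\hat w(\pm1)=1$, then $1+c=\int(1+c\cos s)\,w\,dm\le\|w\|_\infty\, m(c)$, so $\|w\|_\infty\ge C$ by (1). The polynomial $1+c\cos s$ is the certificate that $u$ is optimal. It will return, in disguise, in the lower bound.

**What the three coefficients do.** Fix $N\ge1$ and let
$$F(t)=\sum_{|k|\le N-1}\Big(1-\frac{|k|}N\Big)e^{ikt}=\frac1N\Big|\sum_{j=0}^{N-1}e^{ijt}\Big|^2\ge0$$
be the Fejér kernel. It vanishes at only finitely many points of the circle. Its coefficients form a triangle: $\hat F(l)=\max(1-|l|/N,0)$. Let $u_N(t)=u(Nt)$, which has coefficient $\hat u(j)$ at frequency $jN$ and zero at the other frequencies. Multiplying by the trigonometric polynomial $F$ places a copy of the triangle, scaled by $\hat u(j)$, at each $jN$. The three middle copies have height $1$ and add up to a plateau: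
$$\widehat{u_NF}(k)=\sum_j\hat u(j)\hat F(k-jN)=1\qquad(|k|\le N-1).\tag{2}$$
Indeed, for $0\le k\le N-1$ only $j=0$ and $j=1$ can contribute, because $|k-jN|\ge N$ for every other $j$. They give $(1-\frac kN)+\frac kN=1$. The case $k<0$ is symmetric, with $j=0,-1$.

So $u_NF$ is a function that has all coefficients equal to $1$ in the window $|k|\le N-1$ and is dominated pointwise by $C F$, a multiple of a nonnegative polynomial with frequencies in the same window. Convolving with $u_NF$ changes nothing inside the window. This is what we need in order to complete Toeplitz matrices.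

## Toeplitz matrices, their extensions, and the theorem

A finite $N\times N$ Toeplitz matrix is given by its diagonals $a=(a_{-N+1},\dots,a_{N-1})$ and acts on $\ell^2(\{0,\dots,N-1\})$ by
$$T_a(v)(m)=\sum_{n=0}^{N-1}a_{m-n}v_n .$$
A bi-infinite sequence $\tilde a=(\tilde a_k)_{k\in\mathbb Z}$ gives the Toeplitz operator $T_{\tilde a}(v)(m)=\sum_{n\ge0}\tilde a_{m-n}v_n$ on $\ell^2(\mathbb N)$, $\mathbb N=\{0,1,2,\dots\}$, with norm $\|T_{\tilde a}\|\in[0,\infty]$. We call $\tilde a$ an *extension* of $a$ if $\tilde a_k=a_k$ for $|k|\le N-1$. Since $T_a$ is then a corner of $T_{\tilde a}$, always $\|T_{\tilde a}\|\ge\|T_a\|$. How much must we lose?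

The Toeplitz matrix completion theorem says that an extension with $\|T_{\tilde a}\|\le3\|T_a\|$ always exists. The problem, from Marcus Carlsson and Karl-Mikael Perfekt, "Nehari's theorem for convex domain Hankel and Toeplitz operators in several variables", arXiv:1709.01843 (2017), is whether $3$ is the smallest constant that works for all $N$ and all $a\in\mathbb C^{2N-1}$. The answer is no; the smallest constant is the sup norm of our square wave.

For fixed $N$ let $C_N$ be the supremum, over $a$ with $\|T_a\|\le1$, of the infimum of $\|T_{\tilde a}\|$ over extensions $\tilde a$ of $a$.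

**Theorem.** Let $C=\pi/(2d)$ with $\cos d=d$.

1. For every $N\ge1$ and $a\in\mathbb C^{2N-1}$ there is an extension with $\|T_{\tilde a}\|\le C\|T_a\|$.
2. $C$ cannot be lowered: $\lim_{N\to\infty}C_N=C$. An explicit asymptotically extremal family is given by the Hermitian unitary circulants with
$$a^{(N)}_k=\frac1N\sum_{j=0}^{N-1}\varepsilon_je^{-2\pi ijk/N},\qquad \varepsilon_j=\operatorname{sgn}\sin(2\pi j/N)\quad(\operatorname{sgn}0:=1).$$
3. $C_N<C$ for every $N$. So $C$ is a supremum not attained at any finite $N$.
4. Parts 1 and 3 hold, with the same constants, when the $a_k$ are $D\times D$ matrices, for every $D$.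

That $C<3$ needs no numerics: $\cos x-x$ is strictly decreasing on $[0,\frac\pi2]$ and $\cos\frac\pi6=\frac{\sqrt3}2>\frac\pi6$, so $d>\frac\pi6$ and $C<3$.

**Bounding $\|T_{\tilde a}\|$ from above.** If $\varphi$ is a bounded function on the circle, possibly $D\times D$ matrix-valued, and $\tilde a_k=\hat\varphi(k)$, then
$$\|T_{\tilde a}\|\le\operatorname{ess\,sup}_t\|\varphi(t)\|.\tag{3}$$
For multiplication by $\varphi$ on $L^2$ has norm at most the right-hand side, and compressing it to the span of the $e^{int}$, $n\ge0$, gives the matrix with entries $\hat\varphi(m-n)$, which is $T_{\tilde a}$.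

**Bounding $\|T_{\tilde a}\|$ from below.** Let $T_{\tilde a}$ be bounded (scalar entries). Test it on $x=(e^{-im\theta})_{0\le m<R}$, a vector of squared norm $R$. Since $x_n\overline{x_m}=e^{i(m-n)\theta}$, the difference $k=m-n$ occurs $R-|k|$ times and
$$\langle T_{\tilde a}x,x\rangle=\sum_{|k|<R}(R-|k|)\,\tilde a_ke^{ik\theta}.$$
Dividing by $R$,
$$|\sigma_R(\theta)|\le\|T_{\tilde a}\|,\qquad \sigma_R(\theta)=\sum_{|k|<R}\Big(1-\frac{|k|}R\Big)\tilde a_ke^{ik\theta}.\tag{4}$$

**Lemma 1.** If $T_{\tilde a}$ is bounded and $p\in\mathcal T_{N-1}$, then $\big|\sum_{|k|\le N-1}\tilde a_k\hat p(-k)\big|\le\|T_{\tilde a}\|\int|p|\,dm$.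

**Proof.** Since $\int e^{ikt}p\,dm=\hat p(-k)$, inequality (4) gives
$$\Big|\sum_{|k|<R}\Big(1-\frac{|k|}R\Big)\tilde a_k\hat p(-k)\Big|=\Big|\int\sigma_Rp\,dm\Big|\le\|T_{\tilde a}\|\int|p|\,dm .$$
Only the terms with $|k|\le N-1$ are nonzero, so letting $R\to\infty$ gives the claim. $\square$

The left side of Lemma 1 involves only the given entries $a_k$, so the lemma bounds *every* extension from below.

**The cases $N=1$ and $N=2$.** For $N=1$ we have $T_a=a_0$; extending by zeros costs nothing and $C_1=1$. For $N=2$ take $a=(a_{-1},a_0,a_1)=(1,0,1)$, so $T_a$ is the swap of two coordinates and $\|T_a\|=1$. Lemma 1 with $p=\cos t$ has left side $\frac12+\frac12=1$ and $\int|\cos t|\,dm=\frac2\pi$, so every extension has norm at least $\frac\pi2$. This is attained by $\varphi=\frac\pi2\operatorname{sgn}\cos t$, which has mean $0$ and $\hat\varphi(\pm1)=\frac\pi2\cdot\frac{1}{2\pi}\int|\cos t|\,dt=1$. So $C_2\ge\frac\pi2$: some loss is unavoidable. It is again a square wave that is optimal.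

**Extending by zeros fails.** This is the first thing to try. Let $D(t)=\sum_{|k|\le N-1}e^{ikt}$, $\varphi=\operatorname{sgn}D$, and $a_k=\hat\varphi(k)$ for $|k|\le N-1$. Then $\|T_a\|\le1$ by (3), because $T_a$ is a corner of the Toeplitz operator of $\varphi$. For the zero extension, $\sigma_R(0)\to\sum_{|k|\le N-1}\hat\varphi(k)=\int\varphi D\,dm=\int|D|\,dm$ as $R\to\infty$, so its norm is at least $\int|D|\,dm$ by (4). These are the Lebesgue constants, which are classically unbounded in $N$. The continuation must therefore be smoother than a sharp cutoff.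

## From a multiplier to a completion

If $a_k=\hat\mu(k)$ for $|k|\le N-1$ with a measure $\mu$, we could convolve $\mu$ with $u_NF$ and keep the entries. But to bound the result we need control of $\mu$ smoothed by $F$, and $\|T_a\|\le1$ does not directly provide a good scalar measure. What it does provide is a *positive matrix-valued* measure with $\mu$ as its off-diagonal corner, whose diagonal corners have known moments in the window $|k|\le N-1$ and only there. This is why the kernel must be dominated by a nonnegative polynomial of degree $N-1$: the diagonal corners can be averaged against such a polynomial and against nothing longer.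

**Lemma 2.** Let $v\in L^\infty$ satisfy $\widehat{vF}(k)=1$ for $|k|\le N-1$. Then every $a=(a_k)_{|k|\le N-1}$ of $D\times D$ matrices has an extension with $\|T_{\tilde a}\|\le\|v\|_\infty\|T_a\|$.

**Proof.** If $T_a=0$ then $a=0$ and the zero extension works. Otherwise we scale so that $\|T_a\|=1$. Let $\delta_0=1$ and $\delta_k=0$ for $k\ne0$.

**Step 1: a positive block Toeplitz form.** The purpose is to turn the norm bound into positivity. Put
$$A_k=\begin{pmatrix}\delta_kI&a_k\\ a_{-k}^*&\delta_kI\end{pmatrix},\qquad|k|\le N-1 .$$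
For $x_j=(\xi_j,\eta_j)\in\mathbb C^{2D}$, $0\le j\le N-1$, the sum $\sum_{i,j}x_i^*A_{i-j}x_j$ consists of the diagonal part $\|\xi\|^2+\|\eta\|^2$, of $\sum_{i,j}\xi_i^*a_{i-j}\eta_j=\langle T_a\eta,\xi\rangle$, and of $\sum_{i,j}\eta_i^*a_{j-i}^*\xi_j$, which is the complex conjugate of $\langle T_a\eta,\xi\rangle$. Hence
$$\sum_{i,j}x_i^*A_{i-j}x_j=\|\xi\|^2+\|\eta\|^2+2\operatorname{Re}\langle T_a\eta,\xi\rangle\ge\|\xi\|^2+\|\eta\|^2-2\|\xi\|\|\eta\|\ge0 .$$

**Step 2: a unitary that generates the form.** The purpose is to write $A_k$ as moments. On $\mathbb C^N\otimes\mathbb C^{2D}$ the form $\langle x,y\rangle=\sum_{i,j}y_i^*A_{i-j}x_j$ is a semi-inner product by Step 1. Let $H$ be the quotient by its null space, a finite-dimensional Hilbert space, and write $[x]$ for the class of $x$. Let $S$ be the linear map $e_j\otimes\xi\mapsto e_{j+1}\otimes\xi$ for $0\le j\le N-2$. Because the form depends only on $i-j$, we have $\langle Sx,Sy\rangle=\langle x,y\rangle$ for $x,y$ in the domain of $S$. In particular $S$ maps null vectors to null vectors, so it induces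 a well-defined linear isometry from one subspace of $H$ onto another. These subspaces have equal dimension, hence so do their orthogonal complements, and choosing a unitary between the complements extends the isometry to a unitary $U$ on $H$. (If $N=1$, the subspaces are zero and any unitary $U$ will do.)

Let $J\colon\mathbb C^{2D}\to H$, $J\xi=[e_0\otimes\xi]$. Then $[e_j\otimes\xi]=U^jJ\xi$ for $0\le j\le N-1$, so
$$\eta^*A_{i-j}\xi=\langle U^jJ\xi,U^iJ\eta\rangle=\langle U^{-(i-j)}J\xi,J\eta\rangle .$$
Every $k$ with $|k|\le N-1$ is a difference $i-j$, so $A_k=J^*U^{-k}J$ for $|k|\le N-1$.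

**Step 3: reading off the corners.** The purpose is to extract the measure and its Cauchy–Schwarz inequality. Write the spectral decomposition $U=\sum_le^{i\theta_l}P_l$ (a finite sum) and set $B_l=J^*P_lJ\ge0$. Then $A_k=\sum_le^{-ik\theta_l}B_l$ for $|k|\le N-1$. With $B_l=\begin{pmatrix}X_l&Y_l\\Y_l^*&Z_l\end{pmatrix}$ this says, for $|k|\le N-1$,
$$\sum_le^{-ik\theta_l}Y_l=a_k,\qquad\sum_le^{-ik\theta_l}X_l=\sum_le^{-ik\theta_l}Z_l=\delta_kI .\tag{5}$$
The Cauchy–Schwarz inequality for the positive form $B_l$, applied to the vectors $(0,x)$ and $(y,0)$, gives for all $x,y\in\mathbb C^D$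
$$|\langle Y_lx,y\rangle|\le\langle X_ly,y\rangle^{1/2}\langle Z_lx,x\rangle^{1/2}.\tag{6}$$

**Step 4: smoothing.** The purpose is to replace the atoms by a bounded function without changing the entries. Put
$$\varphi(t)=\sum_l(vF)(t-\theta_l)\,Y_l .$$
Translation by $\theta_l$ multiplies the $k$th coefficient by $e^{-ik\theta_l}$, so for $|k|\le N-1$, by (5), $\hat\varphi(k)=\widehat{vF}(k)\sum_le^{-ik\theta_l}Y_l=a_k$. For almost every $t$, by (6) and the Cauchy–Schwarz inequality for the sum over $l$ with weights $F(t-\theta_l)\ge0$,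
$$|\langle\varphi(t)x,y\rangle|\le\|v\|_\infty\Big(\sum_lF(t-\theta_l)\langle X_ly,y\rangle\Big)^{1/2}\Big(\sum_lF(t-\theta_l)\langle Z_lx,x\rangle\Big)^{1/2}.$$
Here the moments in (5) suffice, because $F$ has degree $N-1$:
$$\sum_lF(t-\theta_l)X_l=\sum_{|k|\le N-1}\hat F(k)e^{ikt}\sum_le^{-ik\theta_l}X_l=\sum_{|k|\le N-1}\hat F(k)e^{ikt}\delta_kI=I,$$
and likewise for $Z_l$. So $|\langle\varphi(t)x,y\rangle|\le\|v\|_\infty\|x\|\|y\|$, that is, $\|\varphi(t)\|\le\|v\|_\infty$ almost everywhere. The sequence $\tilde a=\hat\varphi$ extends $a$, and $\|T_{\tilde a}\|\le\|v\|_\infty$ by (3). $\square$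

**Proof of part 1, with scalar or matrix entries.** Apply Lemma 2 with $v=u_N$. This is allowed by (2), and $\|u_N\|_\infty=C$. $\square$

In particular $C_N\le C<3$ for all $N$, so $3$ is not the best constant.

The proof of (2) used only the three coefficients of $u$. So $v(t)=1+2\cos Nt$ is also admissible in Lemma 2, and with it the lemma gives the constant $3$. The improvement comes entirely from exchanging the cosine for the square wave.

**The lemma at work on the swap.** For $N=2$, $a=(1,0,1)$ we have $A_0=I$ and $A_{\pm1}=\sigma=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. The form is $\|x_0+\sigma x_1\|^2$, so $H\cong\mathbb C^2$ with $[e_0\otimes\xi]=\xi$, $[e_1\otimes\xi]=\sigma\xi$, and $U=\sigma$. The eigenvalues are $1$ and $-1$ with projections $\frac12(I\pm\sigma)$, so $\theta=0,\pi$, $X=Z=\frac12$ at both points, and $Y=\frac12$, $-\frac12$. With $F=1+\cos t$ and $u_2$ being $\pi$-periodic,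
$$\varphi(t)=\tfrac12u(2t)\big[(1+\cos t)-(1-\cos t)\big]=u(2t)\cos t .$$
Check: $u(2t)$ has only even frequencies, so $\hat\varphi(0)=0$; and $\hat\varphi(\pm1)=\frac12(\hat u(0)+\hat u(\pm1))=1$. The multiplier $1+2\cos 2t$ gives instead $(1+2\cos2t)\cos t=2\cos t+\cos3t$, of sup norm $3$. Neither is optimal for this particular $a$, where the minimum is $\frac\pi2$. The lemma is uniform over all $a$, and we now show that uniformly nothing beats $C$ as $N\to\infty$.

## Circulants and the pairing with polynomials at the $N$th roots of unity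

**What this section does.** It reduces the lower bound to finding good polynomials. Let $t_j=2\pi j/N$ and $a=a^{(N)}$ as in part 2 of the theorem. Since $k\mapsto a_k$ is $N$-periodic, $T_a$ is a circulant matrix. The vector $w_n=e^{-2\pi ijn/N}$ is an eigenvector:
$$\sum_na_{m-n}w_n=w_m\sum_{l=0}^{N-1}a_le^{2\pi ijl/N}=w_m\cdot\frac1N\sum_i\varepsilon_i\sum_{l=0}^{N-1}e^{2\pi i(j-i)l/N}$$
where in the exponent the leading $i$ is the imaginary unit and $i$ in $j-i$ is the summation index; the inner sum is $N$ if the index equals $j$ and $0$ otherwise, so the eigenvalue is $\varepsilon_j=\pm1$. The eigenvectors, $j=0,\dots,N-1$, are orthogonal. So $T_a$ is Hermitian and unitary, and $\|T_a\|=1$.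

For example, $N=4$ gives $\varepsilon=(1,1,1,-1)$ and $a_0=\frac12$, $a_1=-\frac i2$, $a_2=\frac12$, $a_3=\frac i2$. The first two rows of $T_a$ are $\frac12(1,i,1,-i)$ and $\frac12(-i,1,i,1)$; they have norm $1$, and their inner product is $\frac14(i+i-i-i)=0$.

For $p\in\mathcal T_{N-1}$,
$$\sum_{|k|\le N-1}a_k\hat p(-k)=\frac1N\sum_j\varepsilon_j\sum_{|k|\le N-1}\hat p(-k)e^{-ikt_j}=\frac1N\sum_j\varepsilon_jp(t_j).$$
So by Lemma 1 every extension $\tilde a$ of $a^{(N)}$ satisfies
$$\|T_{\tilde a}\|\ge\frac{\big|\frac1N\sum_j\varepsilon_jp(t_j)\big|}{\int|p|\,dm}\qquad(0\ne p\in\mathcal T_{N-1}).\tag{7}$$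
(An unbounded $T_{\tilde a}$ satisfies it trivially.) We want $p$ to be large at the points $t_j$, with the signs $\varepsilon_j$, and small in mean.

**The obvious polynomial is too long.** By (1), the function $1+c\cos Nt$ has the value $1+c$ at every $t_j$ and $L^1$ mean $m(c)=(1+c)/C$. The ratio is exactly $C$. But its degree is $N$, one more than allowed. And with all signs equal to $+1$ no polynomial can help: then $a_k=\delta_k$ for $|k|\le N-1$, which extends by zeros with norm $1$. If we let the amplitude vary slowly and change sign, $H(t)(1+c\cos Nt)$ with $H$ a real trigonometric polynomial, the degree gets worse, not better.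

To get below $N$ we write $2\cos Nt=e^{iNt}+e^{-iNt}$ and give each exponential its own amplitude. If $h$ is an *analytic* polynomial with $h(0)=0$, then $h(e^{it})e^{-iNt}$ has frequencies from $1-N$ upward, inside the window. If moreover $h$ were real on the circle, then $\frac2c\operatorname{Re}h+2\operatorname{Re}(he^{-iNt})$ would equal $\frac2ch\,(1+c\cos Nt)$, as desired. Literally this is impossible: an analytic polynomial with $h(0)=0$ that is real on the circle is zero, since its coefficients at negative frequencies vanish and they are conjugates of those at positive frequencies. But we need it only approximately, and only in $L^1$. There an analytic function can be almost real, because conjugation is unbounded on $L^1$. Since $\operatorname{Re}h$ has mean $h(0)=0$, it must change sign, and this is why the signs $\varepsilon_j$ are needed.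

## An analytic polynomial that is almost real in $L^1$

**Claim.** Let $0<\delta<1$. There is an analytic polynomial $h\ne0$ with $h(0)=0$ and
$$\int\operatorname{Re}h(e^{it})\operatorname{sgn}(\sin t)\,dm\ge(1-\delta)\int|h(e^{it})|\,dm.\tag{8}$$

**Proof.** For $0<r<1$ take
$$h_r(z)=-i\,\frac{2rz}{1-rz}=-i\Big(\frac{1+rz}{1-rz}-1\Big).$$
On the circle $\frac{1+rz}{1-rz}=P_r+iQ_r$, with $P_r$ the Poisson kernel and $Q_r(t)=\frac{2r\sin t}{1-2r\cos t+r^2}$. So $\operatorname{Re}h_r=Q_r$, which has the sign of $\sin t$, and $\operatorname{Im}h_r=1-P_r$. The imaginary part is bounded in $L^1$: $\int|1-P_r|\,dm\le1+1=2$. The real part is not. Its numerator on $(0,\pi)$ is the derivative of its denominator, so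
$$\int|Q_r|\,dm=\frac1\pi\int_0^\pi\frac{2r\sin t\,dt}{1-2r\cos t+r^2}=\frac1\pi\log\frac{(1+r)^2}{(1-r)^2}=\frac2\pi\log\frac{1+r}{1-r}\to\infty\quad(r\to1).$$
Hence
$$\frac{\int\operatorname{Re}h_r\operatorname{sgn}(\sin t)\,dm}{\int|h_r|\,dm}\ge\frac{\int|Q_r|\,dm}{2+\int|Q_r|\,dm}\to1 .$$
Fix $r$ so that the left side exceeds $1-\delta$, and replace $h_r$ by its Taylor polynomial at $0$ of high degree. This converges to $h_r$ uniformly on the circle, so both integrals converge and the ratio stays above $1-\delta$. The value at $0$ is still $0$. $\square$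

## The lower bound $C$ as $N\to\infty$

Fix $\delta$ and $h$ as in (8), let $L=\deg h$, and for $N\ge L+1$ put
$$p_N(t)=\tfrac2c\operatorname{Re}h(e^{it})+2\operatorname{Re}\big(h(e^{it})e^{-iNt}\big).$$

**Step 1: the degree.** We check that $p_N$ is allowed in (7). Since $h(0)=0$, the function $h(e^{it})e^{-iNt}$ has frequencies in $[1-N,L-N]\subset[-(N-1),N-1]$, and passing to real parts adds only the negatives of these. The polynomial $\operatorname{Re}h$ has degree at most $L\le N-1$. So $p_N\in\mathcal T_{N-1}$.

**Step 2: the numerator of (7).** We compute its limit. As $e^{-iNt_j}=1$, we have $p_N(t_j)=2(1+\frac1c)\operatorname{Re}h(e^{it_j})$. The function $\operatorname{Re}h(e^{it})\operatorname{sgn}(\sin t)$ is bounded with at most two discontinuities on the circle, so its Riemann sums converge. With (8),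
$$\frac1N\sum_j\varepsilon_jp_N(t_j)\to\frac{2(1+c)}c\int\operatorname{Re}h\,\operatorname{sgn}(\sin t)\,dm\ge(1-\delta)\frac{2(1+c)}c\int|h|\,dm .$$
In particular $p_N\ne0$ for large $N$.

**Step 3: separating the two scales in the denominator.** We show that $t$ and $Nt$ become independent. For continuous $\Psi$ on the 2-torus,
$$\int\Psi(t,Nt)\,dm(t)\to\iint\Psi\,dm\,dm\qquad(N\to\infty).$$
For $\Psi=e^{i(jt+ks)}$ the left side is $\int e^{i(j+kN)t}\,dm$, which for $(j,k)\ne(0,0)$ is zero as soon as $N>|j|$. Trigonometric polynomials are uniformly dense in the continuous functions, so the general case follows. Applied to $\Psi(t,s)=\big|\frac2c\operatorname{Re}h(e^{it})+2\operatorname{Re}(h(e^{it})e^{-is})\big|$, this gives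
$$\int|p_N|\,dm\to\int\Big(\int\big|\tfrac2c\operatorname{Re}h(e^{it})+2\operatorname{Re}(h(e^{it})e^{-is})\big|\,dm(s)\Big)dm(t).$$

**Step 4: the inner integral.** We bound it by the model value (1) although $h$ is not exactly real. Fix $t$ and write $h(e^{it})=|h|e^{i\omega}$. Then $\operatorname{Re}(he^{-is})=|h|\cos(s-\omega)$, and by translation invariance the inner integral is $g(\frac2c\operatorname{Re}h)$ with
$$g(\alpha)=\int\big|\alpha+2|h|\cos s\big|\,dm(s).$$
The function $g$ is convex. It is even, because the substitution $s\mapsto s+\pi$ changes the sign of the cosine. A convex even function is nondecreasing in $|\alpha|$. As $|\operatorname{Re}h|\le|h|$, the inner integral is at most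
$$g\big(\tfrac2c|h|\big)=\frac{2|h|}c\int|1+c\cos s|\,dm(s)=\frac{2|h|}c\,m(c)=\frac{2(1+c)}{cC}|h|$$
by (1). Hence
$$\lim_N\int|p_N|\,dm\le\frac{2(1+c)}{cC}\int|h|\,dm .$$

**Step 5: conclusion.** We divide. By (7), Step 2 and Step 4, the infimum of $\|T_{\tilde a}\|$ over extensions $\tilde a$ of $a^{(N)}$ has
$$\liminf_{N\to\infty}\ \ge\ \frac{(1-\delta)\frac{2(1+c)}c\int|h|\,dm}{\frac{2(1+c)}{cC}\int|h|\,dm}=(1-\delta)C .$$
The matrices $a^{(N)}$ do not depend on $\delta$, so this $\liminf$ is at least $C$. Since $\|T_{a^{(N)}}\|=1$, it follows that $\liminf_NC_N\ge C$. With $C_N\le C$ from part 1, $\lim_NC_N=\sup_NC_N=C$, and the $a^{(N)}$ are asymptotically extremal. This proves part 2. A constant $C'<C$ that worked for all $N$ would give $C_N\le C'$ for all $N$, so the smallest constant in the problem is exactly $C=\pi/(2d)\approx2.1253$, not $3$. $\square$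

## Too many sign changes: strict inequality at each finite $N$

The multiplier $u_N$ was chosen of the special form $u(Nt)$, while Lemma 2 accepts any $v$ with $\widehat{vF}=1$ on the window. For fixed $N$ a better $v$ exists, and duality finds it. Put
$$c_N=\max\Big\{|p(0)|:\ p\in\mathcal T_{N-1},\ \int|p|F\,dm=1\Big\}.$$
Since $F>0$ except at finitely many points, $p\mapsto\int|p|F\,dm$ is a norm on a finite-dimensional space. Its unit sphere is compact, so the maximum exists.

**Step 1: $c_N<C$.** We show that the bound coming from $u_N$ is never an equality. By (2), for $p\in\mathcal T_{N-1}$,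
$$p(0)=\sum_k\hat p(k)=\sum_k\hat p(k)\,\widehat{u_NF}(-k)=\int p\,u_NF\,dm,$$
hence $|p(0)|\le C\int|p|F\,dm$. Suppose equality holds for some $p\ne0$. Then $p(0)\ne0$, and after multiplying by a unimodular constant we may assume $p(0)>0$. So
$$\int\big(C|p|-\operatorname{Re}(p\,u_N)\big)F\,dm=0$$
with a nonnegative integrand, because $|u_N|=C$ almost everywhere. Since $F>0$ almost everywhere, $\operatorname{Re}(p\,u_N)=C|p|=|p\,u_N|$, and therefore $p\,u_N=C|p|$ almost everywhere. So $p$ is real, with the sign of $u_N$ wherever it is nonzero, almost everywhere. Now $u$ changes sign at the two points $\pm(\frac\pi2+d)$ of the circle, so $u_N=u(N\,\cdot)$ changes sign at $2N$ points. At each of them the continuous function $p$ is $\ge0$ on one side and $\le0$ on the other, so it vanishes there. But for $0\ne p\in\mathcal T_{N-1}$ the function $e^{i(N-1)t}p(t)$ is a nonzero polynomial in $e^{it}$ of degree at most $2N-2$, so $p$ has at most $2N-2$ zeros. This is a contradiction. Hence the inequality is strict for every $p\ne0$; applied to a maximizing $p$ it gives $c_N<C$.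

**Step 2: $C_N\le c_N$.** We produce a multiplier with sup norm at most $c_N$. On $\mathcal T_{N-1}$ with the norm of $L^1(F\,dm)$, the functional $p\mapsto p(0)$ has norm $c_N$. By the Hahn–Banach theorem it extends to $L^1(F\,dm)$ with the same norm, and since $L^1(F\,dm)^*=L^\infty$ there is $v$ with $\|v\|_\infty\le c_N$ and
$$\int p\,vF\,dm=p(0)\qquad\text{for all }p\in\mathcal T_{N-1}.$$
Taking $p=e^{-ikt}$ gives $\widehat{vF}(k)=1$ for $|k|\le N-1$. Lemma 2 now gives extensions with $\|T_{\tilde a}\|\le c_N\|T_a\|$, for scalar and for $D\times D$ matrix-valued $a$. So $C_N\le c_N<C$. The corresponding supremum for $D\times D$ matrix entries is also at most $c_N$, with $c_N$ independent of $D$. Together with the proof of part 1, which was given for matrix entries, this proves parts 3 and 4. $\blacksquare$
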